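\title{Counterexamples to the Growth Conjecture\\ in one-term distributive homology}

\begin{abstract}
The Growth Conjecture predicts that the one-term distributive homology of a finite shelf $X$ satisfies $H_{n+1}\cong H_n^{\oplus(|X|-1)}\oplus H_{n-1}^{\oplus|X|}$ in a stable range, and that the normalized homology of a finite spindle satisfies $\mathrm{HN}_{n+1}\cong \mathrm{HN}_n^{\oplus(|X|-1)}$. We show that both parts are false: for a spindle with $8$ elements both isomorphisms fail, already by rank, for every $n\ge 2$. This spindle belongs to a family built from $v$ commuting self-maps of a finite set, and we compute the homology of the whole family from the Koszul complex of these maps. Inside the family the conjecture holds for $v\le 2$ and first fails for $v=3$, and no linear recurrence of bounded order holds for the ranks.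
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{shelf} is a set $X$ with a binary operation $*$ that is right self-distributive:
\begin{equation}\label{eq:sd}
(x*y)*z=(x*z)*(y*z)\qquad (x,y,z\in X).
\end{equation}
The law says that every right translation $x\mapsto x*z$ is an endomorphism of $(X,*)$. A \emph{spindle} is a shelf with $x*x=x$ for all $x$. Examples of spindles are a group with $x*y=y^{-1}xy$, a family of sets closed under intersection with $x*y=x\cap y$, and any set with $x*y=x$ or with $x*y=y$. Throughout, $X$ is finite and nonempty, and $m=|X|$.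

The \emph{one-term distributive complex} $C(X)$ has $C_n(X)=\mathbb{Z}X^{n+1}$ for $n\ge0$, the free abelian group on the tuples $(x_0,\dots,x_n)$ of elements of $X$. Its differential is $\partial=\sum_{i=0}^n(-1)^id_i$ for $n\ge1$, where $d_i$ deletes $x_i$ and lets it act on the entries to its left:
\[
d_i(x_0,\dots,x_n)=(x_0*x_i,\dots,x_{i-1}*x_i,x_{i+1},\dots,x_n).
\]
In particular $d_0(x_0,\dots,x_n)=(x_1,\dots,x_n)$. The homology of $C(X)$ is the \emph{one-term distributive homology} $H_n(X)$. Since $\partial(x,y)=y-x*y$, the group $H_0(X)$ is free on the classes of the equivalence relation generated by $y\sim x*y$. If $X$ is a spindle, the tuples with $x_i=x_{i+1}$ for some $i$ span the \emph{degenerate subcomplex} $C^{\mathrm{deg}}(X)$, and the \emph{normalized homology} $\mathrm{HN}_n(X)$ is the homology of $C(X)/C^{\mathrm{deg}}(X)$. (Lemma~\ref{lem:faces} recalls why $\partial^2=0$ and why $C^{\mathrm{deg}}(X)$ is a subcomplex.) We write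
\[
\rho_n=\operatorname{rk}H_n(X),\qquad \sigma_n=\operatorname{rk}\mathrm{HN}_n(X),
\]
where the rank of a finitely generated abelian group $M$ is $\dim_{\mathbb{Q}}(M\otimes\mathbb{Q})$.

How do these groups grow with $n$? The chain groups have rank $m^{n+1}$, and the normalized ones have rank $m(m-1)^n$. Two simple spindles mark the extremes. For $x*y=x$ the face $d_i$ only deletes $x_i$, and prepending a fixed element to tuples is a contracting homotopy in positive degrees, so $H_n(X)=0$ for $n\ge1$. For $x*y=y$ the faces $d_0$ and $d_1$ coincide and $d_i$ begins with $x_i,x_i$ for $i\ge2$. The normalized differential therefore vanishes and $\sigma_n=m(m-1)^n$; we shall see in Example~\ref{ex:v0} that $\rho_n=(m-1)m^n$ for $n\ge1$. It is natural to guess that the homology of any finite shelf eventually grows as regularly as its chain groups do. The following conjecture, posed in \cite{CPP}, makes this precise; it is stated here for the stable range, away from degree $0$.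

\medskip
\noindent\textbf{Growth Conjecture.} \emph{Let $X$ be a finite nonempty shelf. For every integer $n$ with $n\ge|X|-2$ and $n\ge2$,}
\begin{equation}\label{eq:GC1}
H_{n+1}(X)\cong H_n(X)^{\oplus(|X|-1)}\oplus H_{n-1}(X)^{\oplus|X|}.
\end{equation}
\emph{If $X$ is a spindle, then for all such $n$ also}
\begin{equation}\label{eq:GC2}
\mathrm{HN}_{n+1}(X)\cong \mathrm{HN}_n(X)^{\oplus(|X|-1)}.
\end{equation}
\medskip

Taking ranks gives the \emph{rank recurrences}
\begin{equation}\label{eq:rec}
\rho_{n+1}=(m-1)\rho_n+m\rho_{n-1},\qquad \sigma_{n+1}=(m-1)\sigma_n .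
\end{equation}
The first has characteristic polynomial $x^2-(m-1)x-m=(x-m)(x+1)$, so it predicts $\rho_n=\alpha m^n+\beta(-1)^n$. The root $m$ is the growth rate of the chain groups. The root $-1$ also has a natural source. In an acyclic complex of free groups of ranks $m^n$, $n\ge0$, the ranks $z_n$ of the groups of cycles satisfy $z_n+z_{n-1}=m^n$, so that $\sum z_nt^n=\frac{1}{(1+t)(1-mt)}$; this is the denominator that \eqref{eq:rec} allows. The conjecture thus expects the homology to be of the size of the cycles of \emph{one} such acyclic complex. We construct spindles whose homology is governed by the common cycles of \emph{several} anticommuting acyclic differentials. Each differential contributes a factor $1+t$ to the denominator, and three of them are enough to break the conjecture.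

\begin{theorem}\label{thm:eight}
Let $X_3=\{\theta,s,a_1,a_2,a_3,y_1,y_2,y_3\}$ with $x*a=a$ for all $x\in X_3$ and $a\in\{\theta,s,a_1,a_2,a_3\}$, and
\[
s*y_j=a_j,\qquad a_i*y_j=\theta*y_j=\theta,\qquad y_i*y_j=y_i .
\]
Then $X_3$ is a spindle with $8$ elements. For all $n\ge1$ the groups $H_n(X_3)$ and $\mathrm{HN}_n(X_3)$ are free abelian of ranks
\[
\rho_n=\frac{107\cdot 8^n-(-1)^n(9n+26)}{81},\qquad \sigma_n=\frac{87\cdot 7^{n-1}-(-1)^n}{8},
\]
and for every $n\ge2$
\[
\rho_{n+1}=7\rho_n+8\rho_{n-1}+(-1)^n,\qquad \sigma_{n+1}=7\sigma_n+(-1)^n .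
\]
Hence both \eqref{eq:GC1} and \eqref{eq:GC2} fail for $X_3$ at every $n\ge2$, in particular at every $n\ge|X_3|-2=6$, and the Growth Conjecture is false in both parts.
\end{theorem}

For example, $\rho_1,\rho_2,\rho_3=11,84,677$, whereas $7\cdot84+8\cdot11=676$. The failure is not special to one size, and a longer recurrence does not repair it.

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(1)] For every $N\ge8$ there is a spindle with $N$ elements for which both \eqref{eq:GC1} and \eqref{eq:GC2} fail, by rank, for every $n\ge2$.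
\item[(2)] For every $v\ge3$ there is a spindle $X_v$ with $m=2v+2$ elements such that for all $n\ge2$
\[
\rho_{n+1}-(m-1)\rho_n-m\rho_{n-1}=\sigma_{n+1}-(m-1)\sigma_n=(-1)^n\binom{n+v-1}{v-3}.
\]
Moreover the sequence $(\operatorname{rk}H_n(X_v))_n$ satisfies, even eventually, no linear recurrence with constant coefficients of order less than $v$. So no recurrence of bounded order can hold for all finite spindles.
\end{enumerate}
\end{theorem}

Both theorems follow from the computation of the homology of a family of spindles (Theorem~\ref{thm:koszul}), which is carried out in Sections~\ref{sec:shift}--\ref{sec:several}. Section~\ref{sec:defect} measures the failure of \eqref{eq:rec} by one rational function, and Section~\ref{sec:counter} evaluates it for the counterexamples.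

\section{Spindles from commuting maps}\label{sec:family}

Let $A$ be a finite nonempty set, let $Y=\{y_1,\dots,y_v\}$ be a set of $v\ge0$ elements disjoint from $A$, and let $f_1,\dots,f_v\colon A\to A$ be pairwise commuting maps. Let $X(A,f)$ be the set $X=A\sqcup Y$ with
\begin{equation}\label{eq:op}
x*a=a,\qquad a*y_j=f_j(a),\qquad y_k*y_j=y_k\qquad(x\in X,\ a\in A).
\end{equation}
Thus $m=|A|+v$. The construction glues the two extreme examples of the introduction: $x*y=y$ holds on $A$, $x*y=x$ holds on $Y$, and the \emph{acting letters} $y_j$ move $A$ through the maps $f_j$.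

\begin{lemma}\label{lem:spindle}
$X(A,f)$ is a spindle.
\end{lemma}

\begin{proof}
We have $a*a=a$ and $y_j*y_j=y_j$. We check \eqref{eq:sd}. If $z=a\in A$, the left side is $a$ and the right side is $a*a=a$. If $z=y_j$ and $y=a\in A$, the left side is $a*y_j=f_j(a)$ and the right side is $(x*y_j)*f_j(a)=f_j(a)$. If $z=y_j$ and $y=y_k$, the two sides are $(x*y_k)*y_j$ and $(x*y_j)*y_k$. For $x\in Y$ both equal $x$; for $x\in A$ they are $f_jf_k(x)$ and $f_kf_j(x)$.
\end{proof}

The last case shows that the commutation of the $f_j$ is also necessary for \eqref{eq:op} to define a shelf.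

Let $\varepsilon\colon\mathbb{Z}A\to\mathbb{Z}$ be the sum of coefficients and $V=\ker\varepsilon$, a free group of rank $|A|-1$. The linear extensions of the $f_j$ preserve $\varepsilon$, so they restrict to commuting endomorphisms of $V$. We recall their Koszul complex. Let $\Lambda=\bigoplus_{i=0}^v\Lambda^i$ be the exterior algebra of $\mathbb{Z}^v$. The group $\Lambda^i$ is free on the elements $e_I=e_{j_1}\wedge\dots\wedge e_{j_i}$ for $I=\{j_1<\dots<j_i\}\subset\{1,\dots,v\}$. The \emph{contraction} $\iota_j\colon\Lambda^i\to\Lambda^{i-1}$ sends $e_I$ to $(-1)^{l-1}e_{I\setminus\{j\}}$ if $j=j_l$, and to $0$ if $j\notin I$. The \emph{Koszul complex} is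
\[
\mathcal{K}=V\otimes\Lambda,\qquad d_{\mathcal{K}}=\sum_{j=1}^vf_j\otimes\iota_j ,
\]
with $V\otimes\Lambda^i$ in degree $i$. Its differential squares to zero because the $f_j$ commute while $\iota_j\iota_k=-\iota_k\iota_j$ and $\iota_j^2=0$. For $v=0$ it is the group $V$, and for $v=1$ it is $f_1\colon V\to V$. Put
\[
\mathcal{H}_i=H_i(\mathcal{K}),\qquad b_i=\operatorname{rk}\mathcal{H}_i,\qquad b(t)=\sum_{i=0}^vb_it^i .
\]

\begin{theorem}\label{thm:koszul}
Let $X=X(A,f)$. Define integers $\gamma_n$ and $\overline{\gamma}_n$, zero for $n<0$, by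
\[
\sum_n\gamma_nt^n=\frac1{(1+t)^v(1-mt)},\qquad \sum_n\overline{\gamma}_nt^n=\frac{1+t}{(1+t)^v(1-(m-1)t)} .
\]
They are nonnegative, and for all $n\ge1$
\[
H_n(X)\cong\bigoplus_{i=0}^v\mathcal{H}_i^{\oplus\gamma_{n-i}},\qquad \mathrm{HN}_n(X)\cong\bigoplus_{i=0}^v\mathcal{H}_i^{\oplus\overline{\gamma}_{n-i}} .
\]
\end{theorem}

Within the family, the order of vanishing of $b$ at $t=-1$ decides the rank recurrences.

\begin{theorem}\label{thm:dichotomy}
Let $X=X(A,f)$.
\begin{enumerate}
\item[(1)] If $v=0$ or $(1+t)^{v-1}$ divides $b(t)$, both rank recurrences \eqref{eq:rec} hold for all $n\ge2$. Otherwise both fail for all sufficiently large $n$.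
\item[(2)] If $v\le2$, both isomorphisms \eqref{eq:GC1} and \eqref{eq:GC2} hold for all $n\ge2$. So $v=3$ is the first failing case in the family.
\end{enumerate}
\end{theorem}

\section{Coefficients and a shift of degree}\label{sec:shift}

In $C(X)$ every entry of a tuple contributes a term to the differential, and an entry from $A$ overwrites everything to its left. The aim of this section is to replace $C(X)$ by a complex in which the entries from $A$ contribute nothing. The tool is dimension shifting: we allow coefficients, find coefficients with vanishing homology, and pass to a kernel. In this section $X$ is any finite shelf.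

Let $T_n=\mathbb{Z}X^n$ be the free abelian group on words of length $n\ge0$ in the alphabet $X$, so that $T_0=\mathbb{Z}$ is spanned by the empty word, and let $T=\bigoplus_nT_n$. For $1\le p\le n$ put
\[
\delta_p(x_1\cdots x_n)=(x_1*x_p)\cdots(x_{p-1}*x_p)\,x_{p+1}\cdots x_n .
\]
Call a word \emph{degenerate} if it has two equal adjacent letters. Let $T^{\mathrm{deg}}\subset T$ be the span of the degenerate words and $\overline{T}=T/T^{\mathrm{deg}}$, which is free on the remaining words.

An \emph{$X$-module} is an abelian group $M$ with endomorphisms $u\mapsto u*x$, for $x\in X$, such that $(u*x)*z=(u*z)*(x*z)$. On $M\otimes T$, graded by word length, put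
\begin{equation}\label{eq:beta}
\partial=\sum_{p=1}^n(-1)^{p-1}\beta_p,\qquad \beta_p(u\otimes w)=(u*x_p)\otimes\delta_pw\quad\text{for }w=x_1\cdots x_n .
\end{equation}
The coefficient $u$ behaves as a letter in position $0$ that is acted on but never deleted.

\begin{lemma}\label{lem:faces}
Let $M$ be an $X$-module.
\begin{enumerate}
\item[(1)] $\beta_p\beta_q=\beta_{q-1}\beta_p$ for $p<q$, and $\partial^2=0$.
\item[(2)] Let $X$ be a spindle and $w=x_1\cdots x_n$ a word with $x_r=x_{r+1}$. Then $\delta_rw=\delta_{r+1}w$, and $\delta_pw$ is degenerate for $p\ne r,r+1$. Hence $M\otimes T^{\mathrm{deg}}$ is a subcomplex, with quotient complex $M\otimes\overline{T}$.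
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Both sides delete $x_p$ and $x_q$, keep the letters to the right of position $q$, and replace each letter $x$ between the two positions by $x*x_q$. A letter $x$ to the left of position $p$ becomes $(x*x_q)*(x_p*x_q)$ on the left side and $(x*x_p)*x_q$ on the right side; these agree by \eqref{eq:sd}. The same holds for the coefficient $u$ by the module axiom. Each term of $\partial\partial$ is of the form $\beta_p\beta_q$ or $\beta_{q-1}\beta_p$ for a unique pair $p<q$, and the two terms of a pair have signs $(-1)^{p+q}$ and $(-1)^{p+q-1}$.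

(2) In $\delta_rw$ and $\delta_{r+1}w$ the letters before position $r$ are acted on by the same element; the next letter is $x_{r+1}$ in the first word and $x_r*x_{r+1}=x_{r+1}$ in the second, by idempotence. For $p<r$ the adjacent pair $x_rx_{r+1}$ survives in $\delta_pw$, and for $p>r+1$ it becomes the pair $(x_r*x_p)(x_{r+1}*x_p)$ of equal letters. In $\partial(u\otimes w)$ the terms $\beta_r$ and $\beta_{r+1}$ are equal and have opposite signs, and the other terms are degenerate.
\end{proof}

Take $M=\mathbb{Z}$ with $u*x=u$. Then $M\otimes T=T$ and $\beta_p=\delta_p$, so $\delta_p\delta_q=\delta_{q-1}\delta_p$ for $p<q$. Moreover $T_{n+1}=C_n(X)$ with $\delta_{i+1}=d_i$, $T^{\mathrm{deg}}_{n+1}=C_n^{\mathrm{deg}}(X)$, and $T_1\to T_0$ sends every letter to the empty word. Thus $T$ is the augmented one-term complex shifted by one: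
\begin{equation}\label{eq:aug}
H_n(X)=H_{n+1}(T),\qquad \mathrm{HN}_n(X)=H_{n+1}(\overline{T})\qquad(n\ge1),
\end{equation}
while $H_0(X)\cong H_1(T)\oplus\mathbb{Z}$. This extra summand is the reason why degree $0$ is excluded from our formulas.

\begin{proposition}\label{prop:shift}
Let $A$ be a nonempty subset of a finite shelf $X$ such that $a*x\in A$ and $a*a=a$ for all $a\in A$, $x\in X$. Then $\mathbb{Z}A$ and $V=\ker(\varepsilon\colon\mathbb{Z}A\to\mathbb{Z})$ are $X$-modules, and $H_n(X)\cong H_n(V\otimes T)$ for $n\ge1$. If $X$ is a spindle, then also $\mathrm{HN}_n(X)\cong H_n(V\otimes\overline{T})$ for $n\ge1$.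
\end{proposition}

\begin{proof}
Since $A$ is closed under the right translations, they act linearly on $\mathbb{Z}A$; the module axiom is \eqref{eq:sd}, and $\varepsilon(u*x)=\varepsilon(u)$. As $A$ is nonempty, $0\to V\to\mathbb{Z}A\to\mathbb{Z}\to0$ is a short exact sequence of $X$-modules. Tensoring with the free group $T$ gives a short exact sequence of complexes
\begin{equation}\label{eq:ses}
0\to V\otimes T\to\mathbb{Z}A\otimes T\to T\to0 .
\end{equation}
The middle complex is contractible: copy the coefficient into the word, $h(a\otimes w)=a\otimes aw$. By idempotence on $A$, $\beta_1h(a\otimes w)=(a*a)\otimes w=a\otimes w$, and for $w=x_1\cdots x_n$ and $1\le p\le n$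
\[
\beta_{p+1}h(a\otimes w)=(a*x_p)\otimes(a*x_p)\,\delta_pw=h\beta_p(a\otimes w).
\]
Hence $\partial h=\mathrm{id}-h\partial$ in every degree $n\ge0$, so every cycle $c$ is the boundary $\partial hc$. The long exact homology sequence of \eqref{eq:ses} gives $H_{n+1}(T)\cong H_n(V\otimes T)$ for $n\ge0$, and \eqref{eq:aug} gives the first claim.

Let $X$ be a spindle. Since $\overline{T}$ is free, \eqref{eq:ses} stays exact with $\overline{T}$ in place of $T$. If $w$ is degenerate then so is $aw$; hence $h$ descends to $\mathbb{Z}A\otimes\overline{T}$, and the same argument applies.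
\end{proof}

\section{The operators $D_j$ and $\ell_j$}\label{sec:ops}

From now on $X=X(A,f)$. The set $A$ satisfies the hypotheses of Proposition~\ref{prop:shift}, and the passage to $V$ pays off at once. For $u\in V$ and $a\in A$ the rule $x*a=a$ gives $u*a=\varepsilon(u)a=0$, while $u*y_j=f_j(u)$. So only the acting letters contribute to \eqref{eq:beta}, and on $V\otimes T$
\begin{equation}\label{eq:dL}
\partial=\sum_{j=1}^vf_j\otimes D_j,\qquad D_j(x_1\cdots x_n)=\sum_{p:\ x_p=y_j}(-1)^{p-1}\delta_p(x_1\cdots x_n).
\end{equation}

\begin{example}\label{ex:v0}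
Let $v=0$, that is, $X=A$ with $x*y=y$. Then $\partial=0$ on $V\otimes T$, so $H_n(X)\cong V\otimes T_n$ is free of rank $\rho_n=(m-1)m^n$ for $n\ge1$, and \eqref{eq:GC1} holds for $n\ge2$. In degree $0$ we have $\rho_0=m$ instead of $m-1$, and $\rho_2-(m-1)\rho_1-m\rho_0=-m$. So the restriction $n\ge2$ in the conjecture cannot be dropped.
\end{example}

Formula \eqref{eq:dL} has the shape of the Koszul differential, with $D_j$ in place of $\iota_j$. To turn the resemblance into an isomorphism we need operators that play the role of exterior multiplication by $e_j$. The candidate is $\ell_j(w)=y_jw$, of degree $+1$.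

\begin{lemma}\label{lem:relations}
On $T$, for all $1\le j,k\le v$,
\begin{equation}\label{eq:rel}
D_jD_k=-D_kD_j,\qquad D_j^2=0,\qquad D_j\ell_j+\ell_jD_j=\mathrm{id},\qquad D_j\ell_k=-\ell_kD_j\ \ (j\ne k).
\end{equation}
The operators $D_j$ and $\ell_j$ preserve $T^{\mathrm{deg}}$, so they act on $\overline{T}$ with the same relations, and \eqref{eq:dL} holds on $V\otimes\overline{T}$.
\end{lemma}

\begin{proof}
Acting by $y_k$ fixes every letter of $Y$ and sends letters of $A$ to letters of $A$. So if $x_q=y_k$, the letters of $Y$ in $\delta_qw$ are those of $w$ other than $x_q$, and those to the right of position $q$ have moved one place to the left. Fix $w=x_1\cdots x_n$ and put $w_{pq}=\delta_p\delta_qw=\delta_{q-1}\delta_pw$ for $p<q$. A term of $D_jD_kw$ first deletes a letter $y_k$ and then a letter $y_j$. If $y_k$ is at position $q$ and $y_j$ at position $p<q$, the term is $(-1)^{q-1}(-1)^{p-1}\delta_p\delta_qw$. If $y_k$ is at position $p$ and $y_j$ at position $q>p$, the term is $(-1)^{p-1}(-1)^{q-2}\delta_{q-1}\delta_pw$. Therefore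
\[
D_jD_kw=\sum_{\substack{p<q\\ x_p=y_j,\ x_q=y_k}}(-1)^{p+q}w_{pq}\;-\sum_{\substack{p<q\\ x_p=y_k,\ x_q=y_j}}(-1)^{p+q}w_{pq} .
\]
The right side changes sign when $j$ and $k$ are exchanged and vanishes for $j=k$.

Next compute $D_j(y_kw)$. The first letter contributes $w$ if $j=k$ and nothing otherwise. A letter $x_p=y_j$ of $w$ now sits at position $p+1$ and contributes $(-1)^p(y_k*y_j)\,\delta_pw=-(-1)^{p-1}y_k\,\delta_pw$. These terms add up to $-\ell_kD_jw$, which proves the last two relations.

Let $x_r=x_{r+1}$. Then $y_jw$ is degenerate. In $D_jw$ the positions $r$ and $r+1$ either both occur, and then cancel by Lemma~\ref{lem:faces}(2), or neither occurs; all other terms are degenerate by the same lemma.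
\end{proof}

All four relations use the rule $y_k*y_j=y_k$: it guarantees that deleting one acting letter does not change the others.

\section{One acting letter}\label{sec:one}

The case $v=1$ shows the mechanism. Write $y,f,D,\ell$ for $y_1,f_1,D_1,\ell_1$. The relations say that $(T,D)$ is a complex with contracting homotopy $\ell$, and such a complex splits.

\begin{lemma}\label{lem:split}
Let $D,\ell$ be endomorphisms of an abelian group $S$ with $D^2=0$ and $D\ell+\ell D=\mathrm{id}$, and let $Z=\ker D$. Then $D\ell z=z$ for $z\in Z$, so $\ell$ is injective on $Z$, and $S=Z\oplus\ell Z$.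
\end{lemma}

\begin{proof}
For $z\in Z$ we have $D\ell z=z-\ell Dz=z$. Every $x\in S$ equals $D\ell x+\ell Dx$, where $D\ell x\in Z$ and $Dx\in Z$. If $z+\ell z'=0$ with $z,z'\in Z$, applying $D$ gives $z'=0$, hence $z=0$.
\end{proof}

Let $G=\ker D\subset T$, so that $T_n=G_n\oplus yG_{n-1}$. In low degrees this is visible by hand. The group $G_0$ is spanned by the empty word. Since $D(y)$ is the empty word and $D(a)=0$, we have $G_1=\mathbb{Z}A$ and $T_1=G_1\oplus yG_0$. In degree $2$, for $a,a'\in A$,
\[
D(aa')=0,\qquad D(ya)=a,\qquad D(ay)=-f(a),\qquad D(yy)=y-y*y=0 .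
\]
So $G_2$ has the basis $aa'$, $ay+yf(a)$, $yy$, and the complement $yG_1$ has the basis $ya$. In general $G_n$ is free, as a subgroup of a free abelian group, and its rank $\gamma_n$ satisfies $\gamma_n+\gamma_{n-1}=m^n$: these are the cycles of one acyclic complex, as in the introduction.

For $u\in V$ and $z\in G$, formula \eqref{eq:dL} gives
\[
\partial(u\otimes z)=0,\qquad \partial(u\otimes yz)=f(u)\otimes z .
\]
So each element $z$ of a basis of $G_n$ produces a copy of the two-term complex $f\colon V\to V$ in degrees $n+1$ and $n$, and $V\otimes T$ is the direct sum of these copies. For $n\ge1$,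
\[
H_n(X)\cong(\operatorname{coker}f|_V)^{\oplus\gamma_n}\oplus(\ker f|_V)^{\oplus\gamma_{n-1}} ,
\]
which is the first formula of Theorem~\ref{thm:koszul} for $v=1$. Take for instance $A=\{\theta,s,a\}$ with $f(s)=a$ and $f(a)=f(\theta)=\theta$, so $m=4$. On $V$ we have $f(s-\theta)=a-\theta$ and $f(a-\theta)=0$; kernel and cokernel are both $\mathbb{Z}$, and $H_n(X)$ is free of rank $\gamma_n+\gamma_{n-1}=4^n$.

The alternating term hidden in $\gamma_n$ has canceled. This happens for every $f$: kernel and cokernel of an endomorphism of $V$ have the same rank $b_0$, so $b(t)=b_0(1+t)$ removes the factor $1+t$ from the denominator, and $\rho_n=b_0m^n$. With more acting letters the denominator becomes $(1+t)^v$, and we shall see that the numerator need not cancel more than one factor.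

\section{Several acting letters}\label{sec:several}

For $v\ge2$ we want $T\cong\Lambda\otimes G$ with $G$ the common kernel of the $D_j$. One obstacle is that the $\ell_j$ do not anticommute: $y_1y_2w$ and $y_2y_1w$ are different basis words. So $T$ is not a module over the exterior algebra through the $\ell_j$. This does no harm if we always apply the $\ell_j$ in increasing order of the index and split off one index at a time.

\begin{lemma}\label{lem:structure}
Let $S$ be a graded abelian group with operators $D_j$ of degree $-1$ and $\ell_j$ of degree $+1$, $1\le j\le v$, that satisfy \eqref{eq:rel}. Let $G=\bigcap_j\ker D_j$. Then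
\[
\Phi\colon\Lambda\otimes G\to S,\qquad e_I\otimes z\mapsto\ell_{j_1}\cdots\ell_{j_i}z\quad(I=\{j_1<\dots<j_i\}),
\]
is an isomorphism of graded groups, and $D_j\Phi=\Phi(\iota_j\otimes\mathrm{id})$ for all $j$.
\end{lemma}

\begin{proof}
To compute $D_j\ell_{j_1}\cdots\ell_{j_i}z$, move $D_j$ to the right. Passing $\ell_k$ with $k\neq j$ costs a sign, passing $\ell_j$ uses $D_j\ell_j=\mathrm{id}-\ell_jD_j$, and the term in which $D_j$ reaches $z$ vanishes. If $j\notin I$ the result is $0$. If $j=j_l$, the result is $(-1)^{l-1}$ times the product with $\ell_{j_l}$ omitted. This is $\Phi(\iota_je_I\otimes z)$.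

Put $S^{(r)}=\bigcap_{j\le r}\ker D_j$, so $S^{(0)}=S$ and $S^{(v)}=G$. For $j<r$ the operator $D_j$ anticommutes with $D_r$ and with $\ell_r$, so $D_r$ and $\ell_r$ preserve $S^{(r-1)}$. The kernel of $D_r$ on $S^{(r-1)}$ is $S^{(r)}$. By Lemma~\ref{lem:split}, $S^{(r-1)}=S^{(r)}\oplus\ell_rS^{(r)}$ with $\ell_r$ injective on $S^{(r)}$. In other words, $(z_0,z_1)\mapsto z_0+\ell_rz_1$ is a bijection $S^{(r)}\oplus S^{(r)}\to S^{(r-1)}$. Composing these bijections for $r=v,v-1,\dots,1$ shows that every element of $S$ is uniquely a sum $\sum\ell_1^{\epsilon_1}\cdots\ell_v^{\epsilon_v}z_\epsilon$ over $\epsilon\in\{0,1\}^v$ with $z_\epsilon\in G$. This is the bijectivity of $\Phi$.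
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:koszul}]
Apply Lemma~\ref{lem:structure} to $S=T$. Each $G_n$ is a subgroup of the finitely generated free group $T_n$, hence free of finite rank. Comparing ranks under $\Phi$ gives $m^n=\sum_i\binom vi\operatorname{rk}G_{n-i}$, that is,
\[
(1+t)^v\sum_n\operatorname{rk}G_n\,t^n=\frac1{1-mt} .
\]
So $\gamma_n=\operatorname{rk}G_n\ge0$. The isomorphism $\mathrm{id}\otimes\Phi\colon V\otimes\Lambda\otimes G\to V\otimes T$ carries $\sum_jf_j\otimes\iota_j\otimes\mathrm{id}=d_{\mathcal{K}}\otimes\mathrm{id}$ to $\sum_jf_j\otimes D_j$, which is $\partial$ by \eqref{eq:dL}. Choosing a basis of each $G_n$, we see that $V\otimes T$ is a direct sum of copies of $\mathcal{K}$, with $\gamma_r$ copies shifted up by $r$ for each $r\ge0$. Hence $H_n(V\otimes T)\cong\bigoplus_i\mathcal{H}_i^{\oplus\gamma_{n-i}}$, and Proposition~\ref{prop:shift} gives the first formula.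

By Lemma~\ref{lem:relations} the same argument applies to $S=\overline{T}$, which is free of rank $1$ in degree $0$ and of rank $m(m-1)^{n-1}$ in degree $n\ge1$. The generating function of these ranks is
\[
1+\frac{mt}{1-(m-1)t}=\frac{1+t}{1-(m-1)t},
\]
so the common kernel of the $D_j$ in $\overline{T}_n$ is free of rank $\overline{\gamma}_n\ge0$, and the second formula follows.
\end{proof}

\section{The defect of the rank recurrences}\label{sec:defect}

Write $[t^n]F$ for the coefficient of $t^n$ in a series $F$. We use the binomial series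
\begin{equation}\label{eq:binom}
[t^n](1+t)^{-r}=(-1)^n\binom{n+r-1}{r-1}\qquad(r\ge1,\ n\ge0).
\end{equation}
By Theorem~\ref{thm:koszul}, $\rho_n=[t^n]R$ and $\sigma_n=[t^n]\overline{R}$ for $n\ge1$, where
\begin{equation}\label{eq:R}
R(t)=\frac{b(t)}{(1+t)^v(1-mt)},\qquad \overline{R}(t)=\frac{b(t)}{(1+t)^{v-1}(1-(m-1)t)} .
\end{equation}
To test a recurrence we multiply the generating function by the denominator that the recurrence predicts. Both tests give the same series
\[
\Delta(t)=\frac{b(t)}{(1+t)^{v-1}}=(1+t)(1-mt)R(t)=(1-(m-1)t)\overline{R}(t).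
\]
Since $(1+t)(1-mt)=1-(m-1)t-mt^2$, comparing coefficients of $t^{n+1}$ gives, for all $n\ge2$,
\begin{equation}\label{eq:defect}
\rho_{n+1}-(m-1)\rho_n-m\rho_{n-1}=[t^{n+1}]\Delta=\sigma_{n+1}-(m-1)\sigma_n .
\end{equation}
The condition $n\ge2$ ensures that only degrees $\ge1$ occur. In this family the two rank recurrences therefore hold or fail together.

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}(1)]
Since $\deg b\le v$, we can write $b=\sum_{i=0}^v\alpha_i(1+t)^i$ with integers $\alpha_i$. Then $\Delta$ is the sum of a polynomial of degree at most $1$ and of $\sum_{r=1}^{v-1}\alpha_{v-1-r}(1+t)^{-r}$; the last sum is empty for $v\le1$. By \eqref{eq:binom}, for $n\ge1$,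
\[
[t^{n+1}]\Delta=(-1)^{n+1}P(n),\qquad P(n)=\sum_{r=1}^{v-1}\alpha_{v-1-r}\binom{n+r}{r-1}.
\]
If $v=0$ or $(1+t)^{v-1}\mid b$, then the sum is empty or $\alpha_0=\dots=\alpha_{v-2}=0$; so $P=0$, and \eqref{eq:defect} gives both recurrences for $n\ge2$. Otherwise let $r$ be maximal with $\alpha_{v-1-r}\ne0$. As $\binom{n+r}{r-1}$ is a polynomial in $n$ of degree exactly $r-1$, the polynomial $P$ has degree $r-1$ and is nonzero. It has finitely many roots, so both recurrences fail for all large $n$.
\end{proof}

One factor $1+t$ of $b$ comes for free. The alternating sum of the ranks of the homology groups of a bounded complex of finitely generated groups equals the alternating sum of the ranks of its chain groups. For $v\ge1$ this gives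
\begin{equation}\label{eq:euler}
b(-1)=\operatorname{rk}V\cdot\sum_i(-1)^i\binom vi=0 .
\end{equation}
So of the $v$ factors $1+t$ in the denominator of $R$, one is canceled by \eqref{eq:euler} and one is allowed by the conjecture. A third factor is needed for a failure by rank. To prove the isomorphisms themselves for $v\le2$ we also have to exclude torsion.

\begin{lemma}\label{lem:free}
If $v\le2$, all groups $\mathcal{H}_i$ are free.
\end{lemma}

\begin{proof}
\emph{Degree $0$.} We have $\mathcal{H}_0=V/\sum_jf_jV$, and $f_jV$ is spanned by the differences of two elements of $f_j(A)$. Let $A\to A'$ be the quotient by the equivalence relation generated by $a\sim a'$ for $a,a'$ in the same set $f_j(A)$. The kernel of $\mathbb{Z}A\to\mathbb{Z}A'$ is spanned by the differences of equivalent elements, so it equals $\sum_jf_jV$. Hence $\mathcal{H}_0$ embeds in $\mathbb{Z}A'$ and is free.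

\emph{Degree $v$.} The group $\mathcal{H}_v$ is a subgroup of $V\otimes\Lambda^v\cong V$, hence free.

\emph{Degree $1$ for $v=2$.} Identify $V\otimes\Lambda^2$ with $V$, and $V\otimes\Lambda^1$ with $V\oplus V$ through $(u,u')\mapsto u\otimes e_2+u'\otimes e_1$. Then the differential $V\otimes\Lambda^2\to V\otimes\Lambda^1$ is the restriction to $V$ of
\[
\psi\colon\mathbb{Z}A\to\mathbb{Z}A\oplus\mathbb{Z}A,\qquad \psi(a)=(f_1(a),-f_2(a)),
\]
and $\mathcal{H}_1$ is a subgroup of $(V\oplus V)/\psi(V)$. A finitely generated torsion-free abelian group is free, so it suffices to show that this quotient has no torsion. The map $\psi$ is the boundary map of the graph with vertex set $A\sqcup A$ and one edge for each $a\in A$, joining $f_1(a)$ in the first copy to $f_2(a)$ in the second. Its cokernel is free on the connected components of the graph. Let $\xi=(u,u')\in V\oplus V$ and suppose that a nonzero multiple of $\xi$ lies in $\psi(V)$. Then $\xi$ is torsion in $\operatorname{coker}\psi$, so $\xi=\psi(w)$ with $w\in\mathbb{Z}A$. Now $\varepsilon(w)=\varepsilon(f_1w)=\varepsilon(u)=0$,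 so $w\in V$ and $\xi\in\psi(V)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}(2)]
The condition of part (1) holds: there is nothing to check for $v=0$ and $v=1$, and for $v=2$ it is \eqref{eq:euler}. So the two sides of \eqref{eq:GC1}, and those of \eqref{eq:GC2}, have equal rank for $n\ge2$. By Theorem~\ref{thm:koszul} and Lemma~\ref{lem:free} all groups $H_n(X)$ and $\mathrm{HN}_n(X)$ with $n\ge1$ are free, and finitely generated free abelian groups of equal rank are isomorphic. A failure for $v=3$ is given by Theorem~\ref{thm:eight}, proved below.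
\end{proof}

\section{The counterexamples}\label{sec:counter}

For $v=3$ we need $b$ not divisible by $(1+t)^2$. This forces $f_1,f_2,f_3$ to be linearly independent on $V\otimes\mathbb{Q}$. Indeed, the rational Koszul complex depends only on the linear map $e_j\mapsto f_j$ and not on the basis of $\mathbb{Q}^3$; if the last vector of a new basis acts by zero, the complex is the sum of the Koszul complex of two commuting operators and its shift by one, so $b=(1+t)b'$ with $b'(-1)=0$ as in \eqref{eq:euler}. A simple way to obtain independent commuting maps is to send one element $s$ to different elements $a_j$ and to make all composites trivial.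

For $v\ge1$ and $k\ge0$ let $X_{v,k}=X(A,f)$ with
\[
A=\{\theta,s,a_1,\dots,a_v,c_1,\dots,c_k\},\qquad f_j(s)=a_j,\qquad f_j(a)=\theta\ \text{ for } a\ne s .
\]
No $f_j$ takes the value $s$, so every composite $f_if_j$ is the constant map $\theta$, and the $f_j$ commute. Here $m=2v+2+k$; the elements $c_i$ only adjust the size. Put $X_v=X_{v,0}$. For $v=3$ this is the spindle of Theorem~\ref{thm:eight}, and $X_1$ is the example of Section~\ref{sec:one}.

\begin{lemma}\label{lem:bvk}
For $X_{v,k}$ all groups $\mathcal{H}_i$ are free, and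
\[
b(t)=1+(v+k)(1+t)^v-\frac{(1+t)^v-1}{t} .
\]
If $v\ge3$, then $[t^{n+1}]\Delta=(-1)^n\binom{n+v-1}{v-3}\neq0$ for all $n\ge1$.
\end{lemma}

\begin{proof}
Write $\hat a=a-\theta$ for $a\in A$. Then $V=\mathbb{Z}\hat s\oplus W$, where $W$ has the basis $\hat a_1,\dots,\hat a_v,\hat c_1,\dots,\hat c_k$, and $f_j\hat s=\hat a_j$, $f_jW=0$. So $d_{\mathcal{K}}$ vanishes on $W\otimes\Lambda$, and for $I=\{j_1<\dots<j_i\}$ nonempty
\[
\omega_I:=d_{\mathcal{K}}(\hat s\otimes e_I)=\sum_{l=1}^i(-1)^{l-1}\,\hat a_{j_l}\otimes e_{I\setminus\{j_l\}} .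
\]
A basis element $\hat a_j\otimes e_J$ can occur in $\omega_I$ only for $I=J\cup\{j\}$, so the $\omega_I$ have pairwise disjoint nonempty supports, and their coefficients are $\pm1$. Replacing, for each $I$, one basis element in the support of $\omega_I$ by $\omega_I$ yields a new basis of $W\otimes\Lambda$. Thus $d_{\mathcal{K}}$ is injective on $\hat s\otimes\Lambda^{i}$ for $i\ge1$, and its image is a direct summand of $W\otimes\Lambda^{i-1}$ of rank $\binom vi$. The cycles are $W\otimes\Lambda^i$ in degree $i\ge1$ and $\mathbb{Z}\hat s\oplus W$ in degree $0$. Therefore each $\mathcal{H}_i$ is free, with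
\[
b_0=1+(v+k)-v,\qquad b_i=(v+k)\binom vi-\binom v{i+1}\quad(1\le i\le v).
\]
Since $\sum_{i\ge0}\binom v{i+1}t^i=\frac{(1+t)^v-1}t$, the formula for $b$ follows. Rewriting it as $b=\frac{1+t}t+\bigl(v+k-\frac1t\bigr)(1+t)^v$ and dividing by $(1+t)^{v-1}$, we obtain
\begin{equation}\label{eq:Delta}
\Delta(t)=\frac{(1+t)^{2-v}}{t}+\Bigl(v+k-\frac1t\Bigr)(1+t).
\end{equation}
The second summand involves only $t^{-1}$, $1$ and $t$. So $[t^{n+1}]\Delta=[t^{n+2}](1+t)^{-(v-2)}$ for $n\ge1$, and \eqref{eq:binom} with $r=v-2\ge1$ gives the claim.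
\end{proof}

\begin{example}
For $X_2$ we have $m=6$ and $b=1+3t+2t^2=(1+t)(1+2t)$, so
\[
R=\frac{1+2t}{(1+t)(1-6t)}=\frac17\Bigl(\frac8{1-6t}-\frac1{1+t}\Bigr),\qquad \rho_n=\frac{8\cdot6^n-(-1)^n}7\quad(n\ge1).
\]
Here the alternating term that the conjecture allows does occur. One more acting letter turns it into a term $n(-1)^n$.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:eight}]
The operation on $X_3$ is \eqref{eq:op} for $X_{3,0}$, so $X_3$ is a spindle with $m=8$. By Lemma~\ref{lem:bvk} the $\mathcal{H}_i$ are free of ranks $1$, $9-3$, $9-1$, $3$, and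
\[
b=1+6t+8t^2+3t^3=(1+t)(1+5t+3t^2).
\]
By Theorem~\ref{thm:koszul} the groups $H_n(X_3)$ and $\mathrm{HN}_n(X_3)$ are free for $n\ge1$; for instance $\gamma_0=1$, $\gamma_1=8-3=5$ and $H_1(X_3)\cong\mathcal{H}_0^{\oplus5}\oplus\mathcal{H}_1\cong\mathbb{Z}^{11}$. By \eqref{eq:R},
\[
R=\frac{1+5t+3t^2}{(1+t)^2(1-8t)},\qquad \overline{R}=\frac{1+5t+3t^2}{(1+t)(1-7t)} .
\]
In the partial fraction expansion of $R$, the coefficient of $\frac1{1-8t}$ is the value of $(1-8t)R$ at $t=\frac18$, namely $\frac{64+40+3}{81}=\frac{107}{81}$; the coefficient of $\frac1{(1+t)^2}$ is the value of $(1+t)^2R$ at $t=-1$, namely $-\frac19$; and $R(0)=1$ determines the coefficient of $\frac1{1+t}$. Thus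
\[
R=\frac1{81}\Bigl(\frac{107}{1-8t}-\frac{17}{1+t}-\frac9{(1+t)^2}\Bigr),\qquad \rho_n=\frac{107\cdot8^n-(-1)^n\bigl(17+9(n+1)\bigr)}{81},
\]
which is the stated formula. In the same way the coefficient of $\frac1{1-7t}$ in $\overline{R}$ is $\frac{49+35+3}{49}\cdot\frac78=\frac{87}{56}$, that of $\frac1{1+t}$ is $-\frac18$, and what remains is the constant $-\frac37$. So $\sigma_n=\frac{87}{56}7^n-\frac18(-1)^n$ for $n\ge1$, as stated. The recurrences with defect $(-1)^n\binom{n+2}{0}=(-1)^n$ are \eqref{eq:defect} and Lemma~\ref{lem:bvk}. Isomorphic groups have equal rank, so \eqref{eq:GC1} and \eqref{eq:GC2} fail for every $n\ge2$.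
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}]
(1) The spindle $X_{3,N-8}$ has $N$ elements, and by \eqref{eq:defect} and Lemma~\ref{lem:bvk} both rank recurrences have defect $(-1)^n\ne0$ for every $n\ge2$.

(2) Take $X_v=X_{v,0}$, with $m=2v+2$. The formula for the defect is \eqref{eq:defect} together with Lemma~\ref{lem:bvk}. For the statement on recurrences we count the poles of $R$. Dividing \eqref{eq:Delta} with $k=0$ by $(1+t)(1-mt)$ gives
\[
R(t)=\frac{(1+t)^{1-v}+vt-1}{t(1-mt)} .
\]
At $t=-1$ this function has a pole of order exactly $v-1$. At $t=\frac1m$ we bound the numerator from below, using $(1+\frac1m)^{-1}\ge1-\frac1m$ and Bernoulli's inequality $(1-x)^r\ge1-rx$ for $0\le x\le1$ and integers $r\ge0$: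
\[
\Bigl(1+\frac1m\Bigr)^{-(v-1)}+\frac vm-1\ \ge\ 1-\frac{v-1}m+\frac vm-1=\frac1m>0 .
\]
So $R$ has a simple pole at $t=\frac1m$. Suppose that $\rho_n=\lambda_1\rho_{n-1}+\dots+\lambda_r\rho_{n-r}$ for all large $n$, with complex constants $\lambda_i$. Let $Q=1-\lambda_1t-\dots-\lambda_rt^r$. For large $n$ the coefficient $[t^n](QR)=\rho_n-\sum_i\lambda_i\rho_{n-i}$ vanishes, so $QR$ is a polynomial. Then the nonzero polynomial $Q$ vanishes to order at least $v-1$ at $-1$ and at least $1$ at $\frac1m$. Hence $r\ge\deg Q\ge v$. Since $v\ge3$ is arbitrary, no bound on the order works for all finite spindles.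
\end{proof}

\begin{thebibliography}{1}

\bibitem{CPP}
Alissa S. Crans, J\'ozef H. Przytycki, Krzysztof K. Putyra,
\emph{Torsion in one-term distributive homology},
arXiv:1306.1506 (2013).

\end{thebibliography}
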